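\title{Symmetric convex sets of small influence are close to cylinders}

\begin{abstract}
The convex influence of a direction $v$ on a symmetric convex set $K\subseteq\mathbb R^n$ is minus the degree-two Hermite coefficient of $K$ in direction $v$. We prove a conjecture of De, Nadimpalli and Servedio: if the influence is at most $\varepsilon$, then $K$ differs from a symmetric convex cylinder in direction $v$ on a set of Gaussian measure at most $\tau(\varepsilon)$, where $\tau$ does not depend on $n$ and tends to $0$ with $\varepsilon$. One may take $\tau(\varepsilon)=\min\{1,6/\sqrt{\log(1/\varepsilon)}\}$. For sets of Gaussian measure at least $\frac12+\beta$ the bound improves to $40\sqrt{\varepsilon/\beta}$, and the exponent $\frac12$ is optimal. We also prove a converse and a version for several orthonormal directions. The proofs compare the slices of $K$ orthogonal to $v$ by means of the Pr\'ekopa--Leindler and Ehrhard inequalities.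
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\varphi$ and $\Phi$ are the standard normal density and distribution function, $\bar\Phi=1-\Phi$, and $\gamma_n$ is the standard Gaussian measure on $\mathbb R^n$. The symbols $\Pr$ and $\mathbb E$ refer to a random point $\mathbf x\sim\gamma_n$, and $\log$ is the natural logarithm. A set $K\subseteq\mathbb R^n$ is identified with its indicator function, so that $\Pr[K\ne L]=\gamma_n(K\triangle L)$, and $K$ is \emph{symmetric} if $K=-K$. The empty set counts as symmetric and convex.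

Let $h_2(z)=(z^2-1)/\sqrt2$ be the normalized Hermite polynomial of degree two. For a symmetric convex set $K$ and a unit vector $v$, the \emph{convex influence} of $v$ on $K$ is
\[
\operatorname{Inf}_v[K]=-\mathbb E\big[K(\mathbf x)\,h_2(v\cdot\mathbf x)\big].
\]
If $\gamma_n(K)>0$, then $\sqrt2\operatorname{Inf}_v[K]=\gamma_n(K)\big(1-\mathbb E[(v\cdot\mathbf x)^2\mid\mathbf x\in K]\big)$: the influence measures how much conditioning on $K$ reduces the variance of the coordinate $v\cdot\mathbf x$. Let $P_vx=x-(v\cdot x)v$ be the projection onto $v^\perp$, and call $L$ a \emph{cylinder in direction $v$} if $L(x)$ depends only on $P_vx$, that is, if $L$ is invariant under translations along $v$. For a cylinder, $L(\mathbf x)$ is independent of $v\cdot\mathbf x$, and the variance is not reduced at all. It is known that $\operatorname{Inf}_v[K]\ge0$ for every symmetric convex $K$ and every $v$, with equality if and only if $K$ agrees with a cylinder in direction $v$ up to a null set. The following dimension-free robust version of this fact is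 conjectured in \cite{DNS}.

\medskip
\noindent\textbf{Conjecture} (De, Nadimpalli and Servedio \cite{DNS})\textbf{.}
\emph{There is a function $\tau:(0,\infty)\to[0,1]$ with $\tau(\varepsilon)\to0$ as $\varepsilon\to0$ such that for every $n\ge1$, every symmetric convex $K\subseteq\mathbb R^n$, every unit vector $v$ and every $\varepsilon>0$ with $\operatorname{Inf}_v[K]\le\varepsilon$, there is a symmetric convex cylinder $L$ in direction $v$ with $\Pr[K\ne L]\le\tau(\varepsilon)$.}
\medskip

For $n=1$ the only cylinders are $\emptyset$ and $\mathbb R$. Let $K=[-a,a]$. Since $(t\varphi(t))'=(1-t^2)\varphi(t)$, the influence equals $\sqrt2\,a\varphi(a)$. For $a\le1$ we have $\Pr[K\ne\emptyset]\le2a\varphi(0)\le2\sqrt e\,a\varphi(a)$, and for $a\ge1$ we have $\Pr[K\ne\mathbb R]=2\bar\Phi(a)\le2a\varphi(a)$, by the tail bound $\bar\Phi(a)\le\int_a^\infty\frac ta\varphi(t)\,dt=\varphi(a)/a$. So on the line the distance to the nearest cylinder is at most a constant times the influence. (The case of small $a$ shows that $L=\emptyset$ must be allowed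 when $n=1$; for $n\ge2$ the null set $\mathbb Rv$ can replace it.)

For $n\ge2$ a new difficulty appears. The influence depends only on the \emph{measures} of the slices of $K$ orthogonal to $v$, whereas closeness to a cylinder requires the slices to be nearly equal \emph{as sets}. Both hypotheses on $K$ are needed. In the plane with coordinates $(t,y)$ and $v=e_1$, consider the convex set $\{t\ge0\}$ and the symmetric set $\{ty\ge0\}$. For both, $\mathbb E[K(\mathbf x)h_2(t)]=\frac12\mathbb E[h_2(t)]=0$; and for both, $\Pr[K\mid y]=\frac12$ for $y\neq0$, so that $\Pr[K\ne L]=\frac12$ for every measurable cylinder $L$.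

The conjecture is true. Put
\[
\tau(\varepsilon)=\min\big\{1,\,6/\sqrt{\log(1/\varepsilon)}\big\}\quad(0<\varepsilon<1),\qquad \tau(\varepsilon)=1\quad(\varepsilon\ge1).
\]

\begin{theorem}\label{thm:main}
Let $K\subseteq\mathbb R^n$ be symmetric and convex, let $v$ be a unit vector, and let $\operatorname{Inf}_v[K]\le\varepsilon$. Then there is a symmetric convex cylinder $L$ in direction $v$ with $\Pr[K\ne L]\le\tau(\varepsilon)$.
\end{theorem}

\begin{theorem}\label{thm:large}
\textup{(a)} If in addition $\gamma_n(K)\ge\frac12+\beta$ with $0<\beta\le\frac12$, then the cylinder $L=\{x:P_vx\in K\}$ satisfies $\Pr[K\ne L]\le40\sqrt{\varepsilon/\beta}$.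

\textup{(b)} The exponent $\frac12$ is optimal: there are slabs $K\subset\mathbb R^2$ of measure $\frac34$ with $\operatorname{Inf}_v[K]\to0$ such that $\Pr[K\ne L]\ge0.06\sqrt{\operatorname{Inf}_v[K]}$ for every measurable cylinder $L$ in direction $v$.
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $K\subseteq\mathbb R^n$ be symmetric and convex and let $v$ be a unit vector. If $L$ is any measurable cylinder in direction $v$ and $\Pr[K\ne L]=\delta\in(0,1]$, then $\operatorname{Inf}_v[K]\le\frac{\delta}{\sqrt2}\big(4\log\frac1\delta+3\big)$.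
\end{theorem}

Hence, independently of the dimension, $\operatorname{Inf}_v[K]$ is small if and only if $K$ is close to a cylinder in direction $v$.

\begin{corollary}\label{cor:several}
For each $k$ there is a function $\tau_k$ with $\tau_k(\varepsilon)\to0$ as $\varepsilon\to0$ such that the following holds. If $K\subseteq\mathbb R^n$ is symmetric and convex, $v_1,\dots,v_k$ are orthonormal, and $\operatorname{Inf}_{v_i}[K]\le\varepsilon$ for all $i$, then there is a symmetric convex set $L$, depending only on the projection onto $\{v_1,\dots,v_k\}^\perp$, with $\Pr[K\ne L]\le\tau_k(\varepsilon)$.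
\end{corollary}

We do not determine the optimal function $\tau$ when no lower bound on $\gamma_n(K)$ is assumed. By Theorems \ref{thm:main} and \ref{thm:large}(b) it lies between $0.06\sqrt\varepsilon$ (along a sequence $\varepsilon\to0$) and $6/\sqrt{\log(1/\varepsilon)}$.

Section \ref{sec:slices} extracts what the influence says about the measures of the slices. Section \ref{sec:slabs} treats slabs in the plane, where the passage from measures to sets can be done by hand, and proves Theorem \ref{thm:large}(b). Theorem \ref{thm:main} is proved in Section \ref{sec:overlap}, Theorem \ref{thm:large}(a) in Section \ref{sec:ehrhard}, and the remaining statements in Section \ref{sec:converse}.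

\section{Slices and their measures}\label{sec:slices}

The measure $\gamma_n$ is rotation invariant, so we take $v=e_1$ and write $x=(t,y)$ with $t\in\mathbb R$, $y\in\mathbb R^m$, $m=n-1$. Put $\gamma=\gamma_m$; for $m=0$ this is the unit point mass. The boundary of a convex set is Lebesgue null. Hence convex sets are measurable, and replacing $K$ by its closure changes neither the influence nor $\Pr[K\ne L]$. We therefore assume in Sections \ref{sec:slices}--\ref{sec:ehrhard} that $K$ is closed, symmetric and convex, possibly empty. Define the slices and their measures,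
\[
K_t=\{y:(t,y)\in K\},\qquad f(t)=\gamma(K_t)\qquad(t\in\mathbb R),
\]
and the \emph{cores} and their measures,
\[
C_d=K_d\cap K_{-d},\qquad g(d)=\gamma(C_d)\qquad(d\ge0).
\]
For measurable $C\subseteq\mathbb R^m$, Fubini's theorem gives $\Pr[K\ne\mathbb R\times C]=\mathbb E\,\gamma(K_t\triangle C)$ with $t\sim\mathcal N(0,1)$.

Symmetry of $K$ means $K_{-t}=-K_t$. Hence $f$ is even and $C_d$ is a symmetric convex set. Convexity of $K$ means
\begin{equation}\label{eq:minkowski}
\lambda K_a+(1-\lambda)K_b\subseteq K_{\lambda a+(1-\lambda)b}\qquad(0\le\lambda\le1).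
\end{equation}
In particular, for fixed $y$ the \emph{fiber} $\{t:y\in K_t\}$ is an interval. Thus $C_d$ is the set of $y$ whose fiber contains $[-d,d]$, and
\begin{equation}\label{eq:nested}
C_d\subseteq K_t\quad(|t|\le d),\qquad C_d\subseteq C_{d'}\quad(d\ge d').
\end{equation}

Recall the Pr\'ekopa--Leindler inequality: if $0<\lambda<1$ and $F,G,H\ge0$ are measurable functions on $\mathbb R^m$ with $H(\lambda x+(1-\lambda)x')\ge F(x)^\lambda G(x')^{1-\lambda}$ for all $x,x'$, then $\int H\ge(\int F)^\lambda(\int G)^{1-\lambda}$. The Gaussian density $\rho$ has a concave logarithm, so the hypothesis holds for $F=\rho1_A$, $G=\rho1_B$, $H=\rho1_{\lambda A+(1-\lambda)B}$. This gives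
\begin{equation}\label{eq:PL}
\gamma(\lambda A+(1-\lambda)B)\ge\gamma(A)^\lambda\gamma(B)^{1-\lambda}\qquad(A,B\subseteq\mathbb R^m\text{ convex and nonempty}).
\end{equation}
By \eqref{eq:minkowski} and \eqref{eq:PL}, $f$ is log-concave: $f(\lambda a+(1-\lambda)b)\ge f(a)^\lambda f(b)^{1-\lambda}$, the right side being $0$ if a slice is empty. If $0\le s<t$, then $s$ is a convex combination of $t$ and $-t$, so $f(s)\ge f(t)$. Thus $f$ is even and nonincreasing on $[0,\infty)$.

A monotone function is described by where it drops. Let $\nu$ be the Lebesgue--Stieltjes measure of $-f$, the finite Borel measure on $(0,\infty)$ with $\nu((a,b])=f(a+)-f(b+)$ for $0\le a<b$. We have $f(t)=f(t+)$ for all but countably many $t>0$, and for $0<a\le b$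
\begin{equation}\label{eq:nu}
\nu([a,b])=f(a-)-f(b+)\ge f(a)-f(b),\qquad \nu((0,b))=f(0+)-f(b-)\le f(0)-f(b).
\end{equation}

\begin{lemma}\label{lem:formula}
\begin{equation}\label{eq:formula}
\operatorname{Inf}_v[K]=\sqrt2\int_0^\infty f(t)(1-t^2)\varphi(t)\,dt=\sqrt2\int_{(0,\infty)}s\varphi(s)\,d\nu(s).
\end{equation}
\end{lemma}

\begin{proof}
Integrating out $y$ gives $\operatorname{Inf}_v[K]=\frac1{\sqrt2}\mathbb E[f(t)(1-t^2)]$, and $f$ is even; this is the first equality. For the second, $\int_s^\infty(1-t^2)\varphi(t)\,dt=-s\varphi(s)$ for $s\ge0$, which vanishes at $s=0$. Insert $f(t)=f(0+)-\nu((0,t])$, valid for almost every $t>0$. The constant term integrates to $0$, and by Fubini's theorem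
\[
-\int_0^\infty\nu((0,t])(1-t^2)\varphi(t)\,dt=-\int_{(0,\infty)}\int_s^\infty(1-t^2)\varphi(t)\,dt\,d\nu(s)=\int_{(0,\infty)}s\varphi(s)\,d\nu(s).\qedhere
\]
\end{proof}

So the influence is the total drop of $f$, where a drop at $s$ has weight $\sqrt2\,s\varphi(s)$; in particular it is nonnegative. The weight is small near $s=0$ and for large $s$, and a small influence does not exclude drops there. A drop near $0$ costs little when we average over $t$, and a drop at $s$ is detected as long as $s\varphi(s)$ is large compared with $\varepsilon$, that is, up to about $s=\sqrt{2\log(1/\varepsilon)}$. The next lemma makes both statements precise.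

\begin{lemma}\label{lem:flat}
Let $\operatorname{Inf}_v[K]\le\varepsilon$ and $T\ge1$. Then
\[
\text{\textup{(i)}}\quad \mathbb E\big[(f(t)-f(1))1_{|t|\le1}\big]\le3\varepsilon,\qquad\qquad
\text{\textup{(ii)}}\quad f(1)-f(T)\le\frac{\sqrt\pi\,\varepsilon\,e^{T^2/2}}{T}.
\]
\end{lemma}

\begin{proof}
(i) For almost every $t\in(0,1)$ we have $f(t)-f(1)\le f(t+)-f(1+)=\nu((t,1])$. For $0<s\le1$ we have $\int_0^s\varphi\le s\varphi(0)\le\sqrt e\,s\varphi(s)$. By Fubini's theorem and \eqref{eq:formula},
\[
2\int_0^1(f(t)-f(1))\varphi(t)\,dt\le2\int_{(0,1]}\Big(\int_0^s\varphi\Big)d\nu(s)\le2\sqrt e\int_{(0,1]}s\varphi(s)\,d\nu(s)\le\sqrt{2e}\,\varepsilon\le3\varepsilon .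
\]

(ii) The function $s\varphi(s)$ has derivative $(1-s^2)\varphi(s)$, so it decreases on $[1,\infty)$. By \eqref{eq:formula} and \eqref{eq:nu}, $\varepsilon\ge\sqrt2\,T\varphi(T)\,\nu([1,T])\ge\sqrt2\,T\varphi(T)(f(1)-f(T))$, and $\sqrt2\,\varphi(T)=e^{-T^2/2}/\sqrt\pi$.
\end{proof}

\section{Slabs in the plane}\label{sec:slabs}

Let $n=2$, $v=e_1$, $a>0$, $0<\theta<\pi/2$, $w=(\sin\theta,\cos\theta)$, and $K=\{x:|w\cdot x|\le a\}$. With $c=\tan\theta$ and $\ell=a/\cos\theta$,
\[
K_t=[-\ell-ct,\ \ell-ct],\qquad C_d=[-\ell+cd,\ \ell-cd],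
\]
where $C_d$ is empty if $cd>\ell$. The slices are one interval moving with speed $c$. This is the simplest way for slices to differ while their measures hardly change.

\subsection*{From measures to sets}
Two facts limit the motion. First, for any $s$,
\[
K_{s-d}\cap K_{s+d}=[-\ell+cd-cs,\ \ell-cd-cs]=C_d-cs .
\]
Among the translates of an interval of length $2r$ the centered one has the largest Gaussian measure, because $u\mapsto\Phi(u+r)-\Phi(u-r)$ is even with derivative $\varphi(u+r)-\varphi(u-r)\le0$ for $u\ge0$. So \emph{among all pairs of slices at distance $2d$, the symmetric pair $K_{-d},K_d$ overlaps most}. Second, take times $t_0<t_1<\cdots$ in $[-T,T]$ spaced $2d$ apart. The set $K_{t_j}\setminus K_{t_{j+1}}$ of points that leave between $t_j$ and $t_{j+1}$ lies in $(\ell-ct_{j+1},\,\ell-ct_j]$, so these sets are disjoint: \emph{each point leaves at most once}. By the first fact each of them has measure at least $f(T)-g(d)$. There are about $T/d$ of them, and the total mass is $1$. Therefore $f(T)-g(d)$ is at most of order $d/T$.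 If the slices keep their measure over a long time interval, then the core $C_d$, which is contained in all slices with $|t|\le d$, has almost the same measure, and so these slices nearly coincide. Section \ref{sec:overlap} shows that both facts hold for every symmetric convex set.

\subsection*{The square root}
The function $u\mapsto\gamma([-\ell-u,\ell-u])$ is smooth and even, so $f(0)-f(t)=O(c^2t^2)$ as $ct\to0$ with $\ell$ bounded. On the other hand, for $0<ct\le\ell$ the set $K_t\setminus K_{-t}=[-\ell-ct,-\ell+ct)$ has length $2ct$. Measures change to second order in the displacement and sets change to first order. The influence, which sees only measures, is accordingly quadratic in the angle. Indeed, write $v\cdot\mathbf x=\rho z+\sqrt{1-\rho^2}\,z'$ with $\rho=v\cdot w=\sin\theta$, $z=w\cdot\mathbf x$, and $z'$ standard normal and independent of $z$. Then $\mathbb E[(v\cdot\mathbf x)^2-1\mid z]=\rho^2(z^2-1)$, and the one-dimensional computation of Section \ref{sec:intro} gives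
\begin{equation}\label{eq:slabinf}
\operatorname{Inf}_v[K]=\sqrt2\,a\varphi(a)\sin^2\theta .
\end{equation}

\begin{proof}[Proof of Theorem \ref{thm:large}(b)]
Let $0<\sin\theta\le\frac12$ and choose $a$ with $\gamma_2(K)=2\Phi(a)-1=\frac34$. Then $a\approx1.150$; we use $1.149\le a\le1.151$. Since $s\varphi(s)$ is maximal at $s=1$, \eqref{eq:slabinf} gives $\operatorname{Inf}_v[K]\le\sin^2\theta/\sqrt{\pi e}\le0.35\sin^2\theta$, which tends to $0$ with $\theta$.

A cylinder $L$ must decide, for each $y$, whether to contain the whole line $\mathbb R\times\{y\}$, so $\Pr[K\ne L\mid y]$ is $\Pr[K\mid y]$ or $1-\Pr[K\mid y]$. We look for $y$ at which both are bounded below. The fiber of $y$ is $[t_-,t_+]$ with $t_\pm=(\pm a-y\cos\theta)/\sin\theta$. Suppose $|y\cos\theta-a|\le\sin\theta$. Then $t_+\in[-1,1]$ and $t_-\le1-2a/\sin\theta\le1-4a\le-3.5$. From $e^{-u}\le1-u+u^2/2$ we get $\int_0^1\varphi\le\varphi(0)(1-\frac16+\frac1{40})<0.343$, so $\Phi(1)<0.843$ and $\Phi(-1)>0.157$; and $\Phi(-3.5)\le\varphi(3.5)/3.5<e^{-6}<0.003$. Hence $\Pr[K\mid y]=\Phi(t_+)-\Phi(t_-)\in[0.15,0.85]$.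 Since $K=-K$, the same holds if $|y\cos\theta+a|\le\sin\theta$. The two ranges of $y$ are disjoint because $a>\sin\theta$. Each has length $2\tan\theta\ge2\sin\theta$ and lies in $|y|\le(a+\frac12)/\cos\theta\le1.651\cdot2/\sqrt3\le1.91$, where $\varphi\ge0.064$. Therefore
\[
\Pr[K\ne L]\ge0.15\cdot2\cdot2\sin\theta\cdot0.064\ge0.038\sin\theta\ge0.06\sqrt{0.35}\,\sin\theta\ge0.06\sqrt{\operatorname{Inf}_v[K]}.\qedhere
\]
\end{proof}

\section{Overlaps of slices and the proof of Theorem \ref{thm:main}}\label{sec:overlap}

We return to a general closed symmetric convex set $K$. The intersection $E=K_{s-d}\cap K_{s+d}$ is no longer a translate of $C_d$. What survives is that $E$ and its reflection $-E$ have the same measure and that their Minkowski average lies in $C_d$.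

\begin{lemma}\label{lem:overlap}
For all $s\in\mathbb R$ and $d\ge0$, $\ \gamma(K_{s-d}\cap K_{s+d})\le g(d)$.
\end{lemma}

\begin{proof}
Let $E=K_{s-d}\cap K_{s+d}$, which is convex and may be assumed nonempty. By symmetry, $-E=K_{-s+d}\cap K_{-s-d}$. Let $y\in E$ and $y'\in-E$. By \eqref{eq:minkowski}, $y\in K_{s-d}$ and $y'\in K_{-s-d}$ give $\frac{y+y'}2\in K_{-d}$, while $y\in K_{s+d}$ and $y'\in K_{-s+d}$ give $\frac{y+y'}2\in K_d$. So $\frac12E+\frac12(-E)\subseteq C_d$, and \eqref{eq:PL} gives $g(d)\ge\sqrt{\gamma(E)\gamma(-E)}=\gamma(E)$.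
\end{proof}

This lemma needs convexity in all directions. The symmetric set $\{ty\ge0\}$ has fibers that are intervals, yet $g(d)=0$ for $d>0$ while $\gamma(K_{s-d}\cap K_{s+d})=\frac12$ for $s>d$.

\begin{lemma}\label{lem:key}
For all $T>0$ and $d>0$, $\ f(T)-g(d)\le2d/T$.
\end{lemma}

\begin{proof}
If $d>T$, the right side exceeds $1$. Let $d\le T$ and $N=\lfloor T/d\rfloor$, so that $N\ge T/(2d)$. Put $t_j=-T+2dj\in[-T,T]$ for $0\le j\le N$, and $X_j=K_{t_j}\setminus K_{t_{j+1}}$ for $0\le j<N$. The sets $X_j$ are pairwise disjoint: if $y\in X_j$, then the fiber of $y$ is an interval that contains $t_j$ but not $t_{j+1}$, so it contains no $t_i$ with $i>j$, and $y\notin X_i$. The times $t_j,t_{j+1}$ are at distance $2d$, and $f(t_j)=f(|t_j|)\ge f(T)$. By Lemma \ref{lem:overlap},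
\[
\gamma(X_j)=f(t_j)-\gamma(K_{t_j}\cap K_{t_{j+1}})\ge f(T)-g(d).
\]
Summing over $j$ gives $N(f(T)-g(d))\le1$, hence $f(T)-g(d)\le1/N\le2d/T$.
\end{proof}

It remains to choose the cylinder. The first candidate is $\mathbb R\times K_0$, but the central slice is not controlled by the influence: for $K=[-a,a]\times\mathbb R^m$ with $a\to0$ the influence $\sqrt2\,a\varphi(a)$ tends to $0$, while $\Pr[K\ne\mathbb R\times K_0]=2\bar\Phi(a)\to1$. Lemma \ref{lem:flat} says that the typical value of $f$ is $f(1)$. The slice $K_1$ need not be symmetric, so we take the core $C_1$, which is symmetric and, by Lemmas \ref{lem:flat}(ii) and \ref{lem:key}, fills most of $K_1$.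

\begin{proof}[Proof of Theorem \ref{thm:main}]
If $\varepsilon\ge e^{-36}$, then $\tau(\varepsilon)=1$ and $L=\emptyset$ works. Let $\varepsilon<e^{-36}$. Put
\[
L=\mathbb R\times C_1=\{(t,y):y\in K_1\cap K_{-1}\},
\]
a symmetric convex cylinder in direction $v$. Let $T\ge1$, to be chosen below. We bound $\gamma(K_t\triangle C_1)$ for each $t$.

If $|t|\le1$, then $C_1\subseteq K_t$ by \eqref{eq:nested}, and Lemma \ref{lem:key} with $d=1$ gives
\[
\gamma(K_t\triangle C_1)=f(t)-g(1)\le\big(f(t)-f(1)\big)+\big(f(1)-f(T)\big)+\frac2T .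
\]
If $|t|>1$, neither set need contain the other, but both contain $C_{|t|}$ by \eqref{eq:nested}. Also $f(t)\le f(1)$ and $g(1)\le f(1)$. Lemma \ref{lem:key} with $d=|t|$ gives
\[
\gamma(K_t\triangle C_1)\le f(t)+g(1)-2g(|t|)\le2\big(f(1)-f(T)\big)+2\big(f(T)-g(|t|)\big)\le2\big(f(1)-f(T)\big)+\frac{4|t|}T .
\]
Now average over $t\sim\mathcal N(0,1)$. Since $\int_1^\infty t\varphi(t)\,dt=\varphi(1)$ and $\sqrt{2\pi e}>4$, the terms with $1/T$ have total coefficient
\[
2\Pr[|t|\le1]+4\,\mathbb E\big[|t|1_{|t|>1}\big]\le2+8\varphi(1)=2+\frac{8}{\sqrt{2\pi e}}<4 .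
\]
With Lemma \ref{lem:flat},
\[
\Pr[K\ne L]\le3\varepsilon+\frac{2\sqrt\pi\,\varepsilon\,e^{T^2/2}}T+\frac4T .
\]
The last term calls for large $T$, and the middle term stays of the same order as long as $\varepsilon e^{T^2/2}\le1$. So let $u=\log(1/\varepsilon)>36$ and $T=\sqrt{2u}$. The last two terms add up to $(2\sqrt\pi+4)/\sqrt{2u}<5.35/\sqrt u$. Finally $e^u\ge u^2/2$ gives $3\varepsilon\sqrt u\le6u^{-3/2}<0.65$. Hence $\Pr[K\ne L]\le6/\sqrt u$.
\end{proof}

\begin{remark}
The cylinder $\mathbb R\times C_1$ is the same for all $\varepsilon<e^{-36}$. If $\operatorname{Inf}_v[K]=0$, letting $\varepsilon\to0$ shows $\Pr[K\ne\mathbb R\times C_1]=0$, which recovers the equality case quoted in Section \ref{sec:intro}.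
\end{remark}

\begin{remark}
The proof used only that $\gamma_{n-1}$ is a probability measure with a density that is even and log-concave, that is, invariant under $y\mapsto-y$ and satisfying \eqref{eq:PL}. So Theorem \ref{thm:main} holds verbatim for $v=e_1$ and the measure $\mathcal N(0,1)\otimes\mu$, where $\mu$ is any even log-concave probability measure on $\mathbb R^{n-1}$ with a density, $f(t)=\mu(K_t)$, and the influence is defined by the first equality in \eqref{eq:formula}.
\end{remark}

\section{Sets of measure above one half}\label{sec:ehrhard}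

Lemma \ref{lem:key} needs a long time interval, and the influence controls $f$ only up to time about $\sqrt{2\log(1/\varepsilon)}$; this is the origin of the logarithmic rate. For a polynomial rate we want a local inequality of the kind seen for slabs, bounding the square of the \emph{defect}
\[
\delta(t)=f(t)-g(|t|)=\gamma(K_t\setminus K_{-t})
\]
by the drop $f(0)-f(t)$. Put $A=K_t\cap K_{-t}$ and $B=K_t\cup K_{-t}$. With $p=f(t)=f(-t)$ and $\delta=\delta(t)$,
\begin{equation}\label{eq:AB}
\gamma(A)=p-\delta,\qquad\gamma(B)=p+\delta,\qquad\tfrac12A+\tfrac12B\subseteq K_0 .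
\end{equation}
For the inclusion, let $y\in A$ and $y'\in B$; if $y'\in K_{\pm t}$, use $y\in K_{\mp t}$ in \eqref{eq:minkowski}. The Pr\'ekopa--Leindler inequality would give $f(0)\ge\sqrt{p^2-\delta^2}$, which is weaker than the bound $f(0)\ge p$ that we already have. We need an inequality that gains from the spread $p\pm\delta$.

Let $\Psi=\Phi^{-1}:(0,1)\to\mathbb R$, with $\Psi(1)=\infty$ and $\Phi(\infty)=1$. \emph{Ehrhard's inequality} states that for $A,B\subseteq\mathbb R^m$ of positive measure
\begin{equation}\label{eq:ehrhard}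
\gamma\big(\tfrac12A+\tfrac12B\big)\ge\Phi\big(\tfrac12\Psi(\gamma(A))+\tfrac12\Psi(\gamma(B))\big).
\end{equation}
It is valid for $A$ convex and $B$ Borel \cite{Latala}, and for all Borel sets \cite{Borell}. In \eqref{eq:AB} the set $A$ is closed and convex, $B$ is closed, and the sum is a union of two convex sets, hence measurable. The right side of \eqref{eq:ehrhard} exceeds $p$ if $\Psi$ behaves like a convex function around $p$, and this is where the threshold $\frac12$ enters: at $p=\frac12$ we have $\Psi(p-\delta)+\Psi(p+\delta)=0$ for every $\delta<\frac12$, and nothing is gained.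

\begin{lemma}\label{lem:ehrhard}
If $f(t)\ge\frac12+b$ with $b>0$, then $\delta(t)^2\le\dfrac8{\pi b}\,\big(f(0)-f(t)\big)$.
\end{lemma}

\begin{proof}
By \eqref{eq:AB}, $0\le\delta\le1-p$. If $p=1$ then $\delta=0$, so let $p<1$. Since $p-\delta\ge2p-1>0$, \eqref{eq:AB} and \eqref{eq:ehrhard} give
\[
f(0)\ge\Phi(M(\delta)),\qquad M(r)=\tfrac12\Psi(p-r)+\tfrac12\Psi(p+r)\quad(0\le r\le1-p),
\]
where $M$ is smooth on $[0,1-p)$ and $M(1-p)=\infty$.

\emph{Derivatives of $\Psi$.} Let $J=\varphi\circ\Psi$ on $(0,1)$, extended continuously by $J(1)=0$. Then $\Psi'=1/J$, and $\varphi'(z)=-z\varphi(z)$ gives $J'=-\Psi$. Hence $J''=-1/J<0$, so $J$ is concave, and $J$ decreases on $[\frac12,1]$. Moreover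
\[
\Psi''=\frac{\Psi}{J^2},\qquad\Psi'''=\frac{\Psi'}{J^2}-\frac{2\Psi J'}{J^3}=\frac{1+2\Psi^2}{J^3}.
\]
Both $\Psi'$ and $\Psi'''$ are increasing functions of $|\Psi|$, and $|\Psi(q)|$ is an increasing function of $|q-\frac12|$ because $\Psi(1-q)=-\Psi(q)$.

\emph{Growth of $M$.} As $p\ge\frac12$, we have $|p+r-\frac12|\ge|p-r-\frac12|$ for $r\ge0$. Therefore $2M'(r)=\Psi'(p+r)-\Psi'(p-r)\ge0$ and $2M'''(r)=\Psi'''(p+r)-\Psi'''(p-r)\ge0$. So $M$ is nondecreasing and $M''(r)\ge M''(0)=\Psi''(p)$. Put $z=\Psi(p)>0$. Since $M(0)=z$ and $M'(0)=0$, Taylor's formula gives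
\[
M(r)-z\ge\tfrac12r^2\,\Psi''(p)=\frac{r^2z}{2J(p)^2}.
\]

\emph{Back to measures.} To convert this gain into a gain of $\Phi$ we need a lower bound for $\varphi$ on $[z,M(r)]$. At $r=\delta$ the point $p+\delta$ may be arbitrarily close to $1$, so we take $r=\delta/2$, which is allowed since $M(\delta)\ge M(r)$. Then $p+r\le\frac{1+p}2$, so $J(p+r)\ge J(\frac{1+p}2)\ge\frac12J(p)+\frac12J(1)=\frac12J(p)$. Since $0<z\le M(r)\le\Psi(p+r)$ and $\varphi$ decreases on $[0,\infty)$, we have $\varphi\ge J(p+r)$ on $[z,M(r)]$. Hence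
\[
f(0)-p\ge\Phi(M(r))-\Phi(z)\ge J(p+r)\,(M(r)-z)\ge\frac{J(p)}2\cdot\frac{\delta^2z}{8J(p)^2}=\frac{z\,\delta^2}{16J(p)} .
\]
Finally $J\le1/\sqrt{2\pi}$, so $\Psi'\ge\sqrt{2\pi}$ and $z=\Psi(p)-\Psi(\frac12)\ge\sqrt{2\pi}\,b$. This gives $f(0)-p\ge\frac{\pi b}8\delta^2$.
\end{proof}

Lemma \ref{lem:ehrhard} compares slices with the central one, so we must bound $f(0)-f(t)$ by the influence, although drops near $0$ have small weight in \eqref{eq:formula}. The thin slab $[-a,a]\times\mathbb R^m$ shows that this is impossible in general. When $K$ has large measure, log-concavity helps: a drop of $\log f$ on $[0,\frac14]$ forces a drop at least as large on $[\frac14,\frac12]$, where the weight is bounded below, and since $f(\frac12)$ is bounded below, drops of $f$ and of $\log f$ are comparable.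

\begin{lemma}\label{lem:center}
If $\gamma_n(K)\ge\frac12$, then $\mathbb E[f(0)-f(t)]\le51\operatorname{Inf}_v[K]$.
\end{lemma}

\begin{proof}
Let $q=\Pr[|t|\le\frac12]\le\varphi(0)<\frac25$. From $\frac12\le\mathbb Ef(t)\le q+(1-q)f(\frac12)$ we get $f(\frac12)\ge1-\frac1{2(1-q)}\ge\frac16$. So $\log f$ is finite and concave on $[-\frac12,\frac12]$, hence continuous at $0$, and $f(0+)=f(0)$. Log-concavity gives $f(0)f(\frac12)\le f(\frac14)^2$, so with \eqref{eq:nu}
\[
f(0)-f(\tfrac14)\le\frac{f(\frac14)}{f(\frac12)}\big(f(\tfrac14)-f(\tfrac12)\big)\le6\,\nu\big([\tfrac14,\tfrac12]\big).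
\]
We have $\varphi(\frac14)=\varphi(0)e^{-1/32}\ge\frac{31}{32}\varphi(0)\ge0.386$. The function $s\varphi(s)$ increases on $[0,1]$, so on $[\frac14,\frac12]$ the weight satisfies $\sqrt2\,s\varphi(s)\ge\frac{\sqrt2}4\cdot0.386\ge\frac2{15}$. By \eqref{eq:formula}, $\nu([\frac14,\frac12])\le\frac{15}2\operatorname{Inf}_v[K]$, and so $f(0)-f(\frac14)\le45\operatorname{Inf}_v[K]$.

Since $f(0)-f(t)=\nu((0,t])$ for almost every $t>0$, Fubini's theorem gives $\mathbb E[f(0)-f(t)]=\int2\bar\Phi\,d\nu$. On $(0,\frac14)$ we use $2\bar\Phi\le1$ and, by \eqref{eq:nu}, $\nu((0,\frac14))\le f(0)-f(\frac14)$. On $[\frac14,\infty)$ we compare $2\bar\Phi$ with the weight. The Mills ratio $R(s)=\bar\Phi(s)/\varphi(s)=\int_0^\infty e^{-su-u^2/2}\,du$ is decreasing, and $\bar\Phi(\frac14)\le\frac12-\frac14\varphi(\frac14)$ gives $R(\frac14)\le\frac1{0.772}-\frac14\le1.05$. Hence for $s\ge\frac14$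
\[
\frac{2\bar\Phi(s)}{\sqrt2\,s\varphi(s)}=\frac{\sqrt2\,R(s)}s\le4\sqrt2\cdot1.05\le6 .
\]
By \eqref{eq:formula}, $\int2\bar\Phi\,d\nu\le45\operatorname{Inf}_v[K]+6\operatorname{Inf}_v[K]$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:large}(a)]
Here $L=\mathbb R\times K_0$ is prescribed in terms of $K$, so we first check that passing to the closure $\overline K$ changes $L$ only on a null set. A convex set of positive measure has an interior point $x$; by symmetry $-x$ is one too, so $0$ is an interior point. Then $\lambda x'\in K$ for all $x'\in\overline K$ and $0\le\lambda<1$. Applied to $x'=(0,y)$, this shows $K_0\subseteq(\overline K)_0\subseteq\overline{K_0}$, and $\overline{K_0}\setminus K_0$ is $\gamma$-null because $K_0$ is convex. So we may assume that $K$ is closed.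

Let $\eta(t)=f(0)-f(t)\in[0,1]$, and note $f(0)\ge\mathbb Ef(t)=\gamma_n(K)\ge\frac12+\beta$. We claim that $\gamma(K_t\triangle K_0)\le5.3\sqrt{\eta(t)/\beta}$ for every $t$. Suppose first that $f(t)\ge\frac12+\frac\beta2$. Since $C_{|t|}\subseteq K_t\cap K_0$,
\[
\gamma(K_t\triangle K_0)\le f(t)+f(0)-2g(|t|)=\eta(t)+2\delta(t).
\]
Lemma \ref{lem:ehrhard} with $b=\beta/2$ gives $2\delta(t)\le\frac8{\sqrt\pi}\sqrt{\eta(t)/\beta}$, and $\eta\le\sqrt\eta\le\frac1{\sqrt2}\sqrt{\eta/\beta}$ because $\beta\le\frac12$. As $\frac8{\sqrt\pi}+\frac1{\sqrt2}<5.3$, the claim holds. If $f(t)<\frac12+\frac\beta2$, then $\eta(t)\ge\frac\beta2$, and $\gamma(K_t\triangle K_0)\le1\le\sqrt{2\eta(t)/\beta}$.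

Averaging over $t$ and using Jensen's inequality and Lemma \ref{lem:center},
\[
\Pr[K\ne L]\le\frac{5.3}{\sqrt\beta}\,\mathbb E\sqrt{\eta(t)}\le\frac{5.3}{\sqrt\beta}\sqrt{\mathbb E\,\eta(t)}\le5.3\sqrt{51}\,\sqrt{\varepsilon/\beta}\le40\sqrt{\varepsilon/\beta}.\qedhere
\]
\end{proof}

\section{The converse, and several directions}\label{sec:converse}

Both remaining statements rest on the continuity of the Hermite coefficient under small changes of the set. Since $h_2$ is unbounded, the changed region could lie where $|v\cdot x|$ is large; the Gaussian tail limits the loss to a logarithmic factor. Neither convexity nor symmetry is needed here.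

\begin{lemma}\label{lem:continuity}
Let $K,L\subseteq\mathbb R^n$ be measurable with $\Pr[K\ne L]=\delta>0$, let $v$ be a unit vector, and let $t=v\cdot\mathbf x$. Then
\[
\big|\mathbb E[K(\mathbf x)h_2(t)]-\mathbb E[L(\mathbf x)h_2(t)]\big|\le\frac\delta{\sqrt2}\Big(4\log\frac1\delta+3\Big).
\]
\end{lemma}

\begin{proof}
Let $D$ be the event $K(\mathbf x)\ne L(\mathbf x)$. We have $\mathbb Ee^{t^2/4}=\int e^{-t^2/4}\,dt/\sqrt{2\pi}=\sqrt2$. By Jensen's inequality for the conditional law given $D$ (a special case of the Gibbs variational principle),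
\[
\tfrac14\mathbb E[t^2\mid D]\le\log\mathbb E\big[e^{t^2/4}\mid D\big]\le\log\frac{\mathbb Ee^{t^2/4}}\delta=\tfrac12\log2+\log\tfrac1\delta .
\]
Since $|h_2(t)|\le(1+t^2)/\sqrt2$, the left side of the lemma is at most $\frac1{\sqrt2}\mathbb E[1_D(1+t^2)]\le\frac\delta{\sqrt2}(1+2\log2+4\log\frac1\delta)$, and $1+2\log2<3$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:converse}]
The variables $L(\mathbf x)$ and $t=v\cdot\mathbf x$ are independent, so $\mathbb E[L(\mathbf x)h_2(t)]=\mathbb E[L(\mathbf x)]\,\mathbb E[h_2(t)]=0$. Apply Lemma \ref{lem:continuity}.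
\end{proof}

For several directions we apply Theorem \ref{thm:main} once per direction. Two things must be preserved at each step: the invariances already obtained, which follows from the explicit form of the cylinder and from orthogonality, and the smallness of the remaining influences, which follows from Lemma \ref{lem:continuity}.

\begin{proof}[Proof of Corollary \ref{cor:several}]
Put $\kappa(0)=0$ and, for $\delta>0$, let $\kappa(\delta)$ be the supremum of $\frac{\delta'}{\sqrt2}(4\log\frac1{\delta'}+3)$ over $0<\delta'\le\min\{\delta,1\}$. Then $\kappa$ is finite and $\kappa(\delta)\to0$ as $\delta\to0$. Define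
\[
\delta_0=0,\qquad\delta_i=\delta_{i-1}+\tau\big(\varepsilon+\kappa(\delta_{i-1})\big)\quad(1\le i\le k).
\]
Each $\delta_i$ depends only on $i$ and $\varepsilon$, and by induction $\delta_i\to0$ as $\varepsilon\to0$.

We construct closed symmetric convex sets $L_0,\dots,L_k$ such that $\Pr[K\ne L_i]\le\delta_i$ and $L_i$ is invariant under translations along $v_1,\dots,v_i$. Let $L_0=\overline K$. Given $L_{i-1}$, Lemma \ref{lem:continuity} yields $\operatorname{Inf}_{v_i}[L_{i-1}]\le\varepsilon+\kappa(\delta_{i-1})$; if $\Pr[K\ne L_{i-1}]=0$, the two influences are equal. Let $L_i$ be the cylinder that the proof of Theorem \ref{thm:main} produces from $L_{i-1}$, $v_i$ and $\varepsilon+\kappa(\delta_{i-1})$. Then $\Pr[L_{i-1}\ne L_i]\le\tau(\varepsilon+\kappa(\delta_{i-1}))$, so $\Pr[K\ne L_i]\le\delta_i$. The set $L_i$ is either empty or equal to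
\[
\{x:\ P_{v_i}x+v_i\in L_{i-1}\text{ and }P_{v_i}x-v_i\in L_{i-1}\},
\]
so it is closed, symmetric, convex and invariant along $v_i$. For $j<i$ and $s\in\mathbb R$, orthogonality gives $P_{v_i}(x+sv_j)=P_{v_i}x+sv_j$, so $L_i$ inherits the invariance along $v_j$ from $L_{i-1}$. The set $L=L_k$ is invariant under the span of $v_1,\dots,v_k$, so it depends only on the projection onto $\{v_1,\dots,v_k\}^\perp$. Take $\tau_k=\min\{1,\delta_k\}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Borell} Borell, 2003 (Ehrhard's inequality for all Borel sets).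

\bibitem{DNS} Anindya De, Shivam Nadimpalli and Rocco A. Servedio, \emph{Convex Influences}, arXiv:2109.03107 (2021).

\bibitem{Latala} Lata{\l}a, 1996 (Ehrhard's inequality for a convex set and a Borel set).

\end{thebibliography}
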